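\title{A functorial form of the Pudl\'ak--T\r{u}ma theorem}

\begin{abstract}
A surjective V-distance on a finite set $X$ with values in a finite $(\vee,0)$-semilattice $S$ encodes a lattice embedding of $S$ into the lattice of equivalence relations on $X$. We construct such a space for every finite $S$, functorially with respect to all $(\vee,0)$-embeddings. This gives a positive answer to a question of Gillibert and Wehrung and a functorial extension of the Pudl\'ak--T\r{u}ma Theorem, which is the only outside result used. The construction is a recursion over subsemilattices, controlled by a coherent system of gate maps. We also show that the functor extends to infinite semilattices, that embeddings cannot be replaced by homomorphisms, and that alternating paths of length two do not suffice.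
\end{abstract}

\section{Introduction}\label{sec:intro}

The Pudl\'ak--T\r{u}ma Theorem \cite{PT} states that every finite lattice is isomorphic to a sublattice of the lattice $\operatorname{Eq}(Y)$ of all equivalence relations on some finite set $Y$. It treats one lattice at a time. We show that such representations can be chosen for all finite lattices at once, compatibly with every injective map that preserves joins and zero. The precise question was posed by Gillibert and Wehrung \cite{GW} in terms of distances with values in a semilattice.

\subsection*{The question}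

A \emph{$(\vee,0)$-semilattice} is a set with an associative, commutative, idempotent operation $\vee$ and a neutral element $0$; it is ordered by $a\le b\iff a\vee b=b$. A \emph{homomorphism} preserves $\vee$ and $0$, and an \emph{embedding} is an injective homomorphism.

A \emph{semilattice-metric space} is a triple $\boldsymbol X=(X,\delta_{\boldsymbol X},\tilde X)$, where $X$ is a set, $\tilde X$ is a $(\vee,0)$-semilattice, and $\delta=\delta_{\boldsymbol X}\colon X\times X\to\tilde X$ is an \emph{$\tilde X$-valued distance}: for all $x,y,z\in X$,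
\[
\delta(x,x)=0,\qquad \delta(x,y)=\delta(y,x),\qquad \delta(x,z)\le\delta(x,y)\vee\delta(y,z).
\]
For $\tilde X=[0,\infty)$ with $\vee=\max$ the last condition is the ultrametric inequality. The distance is \emph{surjective} if $\delta[X\times X]=\tilde X$, and \emph{separated} if $\delta(x,y)=0$ implies $x=y$. It is a \emph{V-distance} if, whenever $\delta(x,y)\le\alpha\vee\beta$ with $\alpha,\beta\in\tilde X$, there is a finite sequence $x=z_0,z_1,\dots,z_n=y$ in $X$ with $\delta(z_i,z_{i+1})\le\alpha$ for even $i<n$ and $\delta(z_i,z_{i+1})\le\beta$ for odd $i<n$. By the triangle inequality the ends of such a sequence are always at distance at most $\alpha\vee\beta$; the V-condition says that every inequality $\delta(x,y)\le\alpha\vee\beta$ is witnessed in this way.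

A \emph{morphism} $\boldsymbol X\to\boldsymbol Y$ is a pair $(f,\tilde f)$ consisting of a map $f\colon X\to Y$ and a homomorphism $\tilde f\colon\tilde X\to\tilde Y$ with $\delta_{\boldsymbol Y}(f(x),f(y))=\tilde f(\delta_{\boldsymbol X}(x,y))$ for all $x,y\in X$. This defines the category $\mathbf{Metr}$; let $\mathbf{Metr}^{\mathrm{fin}}$ be the full subcategory of the spaces with $X$ and $\tilde X$ finite. Let $\mathbf{Sem}_{\vee,0}$ be the category of $(\vee,0)$-semilattices with homomorphisms, $\mathbf{Sem}_{\vee,0}^{\mathrm{fin}}$ the full subcategory of finite ones, and $\mathbf{Sem}_{\vee,0}^{\mathrm{fin,inj}}$ the category of finite ones with embeddings. The forgetful functor $\Pi\colon\mathbf{Metr}\to\mathbf{Sem}_{\vee,0}$ is given by $\Pi(\boldsymbol X)=\tilde X$ and $\Pi(f,\tilde f)=\tilde f$; it maps $\mathbf{Metr}^{\mathrm{fin}}$ to $\mathbf{Sem}_{\vee,0}^{\mathrm{fin}}$.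

\medskip
\noindent\textbf{Question} (\cite{GW})\textbf{.} \emph{Is there a functor $\Gamma\colon\mathbf{Sem}_{\vee,0}^{\mathrm{fin,inj}}\to\mathbf{Metr}^{\mathrm{fin}}$ such that $\delta_{\Gamma(S)}$ is a surjective V-distance for every finite $(\vee,0)$-semilattice $S$, and $\Pi\circ\Gamma$ is isomorphic to the inclusion functor $\mathbf{Sem}_{\vee,0}^{\mathrm{fin,inj}}\to\mathbf{Sem}_{\vee,0}^{\mathrm{fin}}$?}
\medskip

A surjective V-distance $\delta$ on $X$ with values in a finite $S$ yields the lattice embedding $\alpha\mapsto\{(x,y):\delta(x,y)\le\alpha\}$ of $S$ into $\operatorname{Eq}(X)$ (Proposition~\ref{prop:dict}). So the Question asks for a functorial extension of the Pudl\'ak--T\r{u}ma Theorem.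

\subsection*{Results}

There are reasons to expect a negative answer. The Pudl\'ak--T\r{u}ma Theorem asserts existence and singles out no representation, while a functor must make every automorphism of $S$ act on the space of $S$, and must fit the spaces of all subsemilattices of $S$ inside the space of $S$. Functoriality also forces certain points and distances, and for two close variants of the Question these lead to a contradiction on semilattices with at most ten elements (Theorems~\ref{thm:C} and~\ref{thm:D}). Nevertheless the answer is positive.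

\begin{theorem}\label{thm:A}
There is a functor $\Gamma\colon\mathbf{Sem}_{\vee,0}^{\mathrm{fin,inj}}\to\mathbf{Metr}^{\mathrm{fin}}$, $\Gamma(S)=(X_S,\delta_S,S)$, such that $\Pi\circ\Gamma$ is equal to the inclusion functor and every $\delta_S$ is a surjective V-distance. Moreover, every $\delta_S$ is separated.
\end{theorem}

Three complements are not needed for the answer but show its scope.

\begin{theorem}[infinite version]\label{thm:B}
There is a functor from the category of all $(\vee,0)$-semilattices with embeddings to $\mathbf{Metr}$ that extends the functor $\Gamma$ of Theorem~\ref{thm:A} up to isomorphism and whose composite with $\Pi$ is the inclusion functor. All its distances are separated surjective V-distances, and the space of each $S$ is a directed union of finite spaces with V-distances, namely of copies of the $\Gamma(F)$ for the finite subsemilattices $F$ of $S$.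
\end{theorem}

\begin{theorem}[embeddings cannot be replaced by homomorphisms]\label{thm:C}
There is no functor $\Gamma\colon\mathbf{Sem}_{\vee,0}^{\mathrm{fin}}\to\mathbf{Metr}$ such that $\Pi\circ\Gamma$ is isomorphic to the inclusion functor into $\mathbf{Sem}_{\vee,0}$ and all $\delta_{\Gamma(S)}$ are surjective. Here neither finiteness of the spaces nor the V-condition is assumed.
\end{theorem}

\begin{theorem}[paths of length two do not suffice]\label{thm:D}
Let $A=\{0,\alpha,\alpha',1\}$ be the four-element Boolean semilattice with atoms $\alpha,\alpha'$. For every functor $\Gamma$ as in the Question, the equivalence relations $\{\delta\le\alpha\}$ and $\{\delta\le\alpha'\}$ on $\Gamma(A)$ do not permute.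
\end{theorem}

\subsection*{Plan of the proof}

Every embedding is an isomorphism followed by an inclusion, so it suffices to build $X_T$ by recursion on $|T|$, around the spaces $X_S$ of the proper subsemilattices $S$ of $T$ and equivariantly under isomorphisms. A step has two parts: glue the $X_S$ into one space, and then add finitely many points to obtain the V-condition. Both parts require a distance between points of different pieces, and the proof of Theorem~\ref{thm:D} (Section~\ref{sec:forced}) shows how it can fail to exist. The remedy is the notion of a gate (Section~\ref{sec:gates}). Section~\ref{sec:twopoint} extracts from the Pudl\'ak--T\r{u}ma Theorem finite V-spaces with a gate map onto two points, Section~\ref{sec:attach} attaches them to a given space, and Sections~\ref{sec:recursion} and~\ref{sec:functor} contain the recursion and the proofs of Theorems~\ref{thm:A} and~\ref{thm:B}.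

\section{Distances and equivalence relations}\label{sec:dict}

From now on \emph{semilattice} means $(\vee,0)$-semilattice. We write $R\le S$ if $R$ is a subsemilattice of $S$ (with the same $0$), and $R<S$ if moreover $R\ne S$. The intersection of two subsemilattices is a subsemilattice. An embedding $f$ reflects the order: $f(a)\le f(b)$ gives $f(a\vee b)=f(b)$, hence $a\le b$. A finite semilattice is a lattice: its top $1$ is the join of all elements, and $a\wedge b$ is the join of all common lower bounds of $a$ and $b$. Embeddings need not preserve meets or the top.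

For a semilattice $L$, an \emph{$L$-space} is a set with a separated $L$-valued distance, and a \emph{V-$L$-space} is an $L$-space whose distance is a V-distance. If $S\le L$, an $S$-space is also an $L$-space. An \emph{$(\alpha,\beta)$-path} is a finite sequence of points in which each step has distance $\le\alpha$ or $\le\beta$. Repeating a point inserts a step of distance $0$, so every $(\alpha,\beta)$-path can be brought to the alternating form in the definition of a V-distance. Thus $\delta$ is a V-distance if and only if $\delta(x,y)\le\alpha\vee\beta$ implies that an $(\alpha,\beta)$-path joins $x$ to $y$; such paths can be concatenated. If $L$ is a chain, every $L$-valued distance is a V-distance, since $\alpha\vee\beta\in\{\alpha,\beta\}$.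

The set $\operatorname{Eq}(X)$ of equivalence relations on $X$, ordered by inclusion, is a lattice. The meet is the intersection, and $\theta\vee\theta'$ consists of the pairs joined by a finite sequence in which each step lies in $\theta$ or in $\theta'$. The relations $\theta,\theta'$ \emph{permute} if $\theta\circ\theta'=\theta'\circ\theta$; then $\theta\circ\theta'$ is reflexive, symmetric and transitive, so it equals $\theta\vee\theta'$. For an $L$-valued distance $\delta$ on $X$ and $\alpha\in L$ put
\[
\theta_\alpha=\{(x,y)\in X\times X:\delta(x,y)\le\alpha\}.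
\]
The three axioms of a distance make $\theta_\alpha$ reflexive, symmetric and transitive.

\begin{proposition}\label{prop:dict}
Let $L$ be a finite lattice and $X$ a set.
\begin{enumerate}
\item[(a)] If $\delta$ is an $L$-valued distance on $X$, then $\alpha\mapsto\theta_\alpha$ is a map $L\to\operatorname{Eq}(X)$ that preserves meets and sends $1$ to $X\times X$. It preserves joins if and only if $\delta$ is a V-distance, it sends $0$ to the equality relation if and only if $\delta$ is separated, and it is injective if $\delta$ is surjective.
\item[(b)] If $\varphi\colon L\to\operatorname{Eq}(X)$ preserves meets and $\varphi(1)=X\times X$, then there is an $L$-valued distance $\delta$ on $X$ with $\theta_\alpha=\varphi(\alpha)$ for all $\alpha\in L$.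
\end{enumerate}
\end{proposition}

\begin{proof}
(a) We have $\delta(x,y)\le\alpha\wedge\beta$ if and only if $\delta(x,y)\le\alpha$ and $\delta(x,y)\le\beta$. The inclusion $\theta_\alpha\vee\theta_\beta\subseteq\theta_{\alpha\vee\beta}$ always holds, and the reverse inclusion is the V-condition. The statement on $0$ is the definition of separation. Let $\delta$ be surjective and $\theta_\alpha=\theta_\beta$. A pair with $\delta(x,y)=\alpha$ lies in $\theta_\beta$, so $\alpha\le\beta$; exchanging the roles gives $\alpha=\beta$.

(b) For $x,y\in X$ the set $\{\alpha\in L:(x,y)\in\varphi(\alpha)\}$ contains $1$ and is closed under meets, so it has a least element $\delta(x,y)$. As $\varphi$ is monotone, $\delta(x,y)\le\alpha$ if and only if $(x,y)\in\varphi(\alpha)$. Reflexivity of $\varphi(0)$ gives $\delta(x,x)=0$, symmetry is inherited, and transitivity of $\varphi(\delta(x,y)\vee\delta(y,z))$ gives the triangle inequality.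
\end{proof}

\begin{example}\label{ex:M3}
Surjectivity of $\delta$ is stronger than injectivity of $\alpha\mapsto\theta_\alpha$. The lattice $\operatorname{Eq}(\{1,2,3\})$ is $M_3=\{0,a,b,c,1\}$, with three atoms, each collapsing one pair. The identity map of this lattice corresponds to the V-distance on $\{1,2,3\}$ in which the three pairs have distances $a,b,c$; the value $1$ is not attained.
\end{example}

Let $\Gamma$ be as in Theorem~\ref{thm:A}, and write $\Gamma(f)=(f_*,f)$ for an embedding $f\colon S\to T$. By Proposition~\ref{prop:dict}, each $S$ embeds as a lattice into $\operatorname{Eq}(X_S)$. The map $f_*$ is injective, because $f_*x=f_*y$ gives $f(\delta_S(x,y))=0$, hence $x=y$. Since $f$ reflects the order, $(f_*x,f_*y)\in\theta_{f(\alpha)}$ if and only if $(x,y)\in\theta_\alpha$. So the representation of $T$ restricts along $f$ to the representation of $S$.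

\section{What functoriality forces}\label{sec:forced}

This section proves Theorems~\ref{thm:C} and~\ref{thm:D}. It is not used in the proof of Theorem~\ref{thm:A}, but it shows what that proof has to avoid.

Let $\Gamma$ be a functor to $\mathbf{Metr}$ from $\mathbf{Sem}_{\vee,0}^{\mathrm{fin,inj}}$ or from $\mathbf{Sem}_{\vee,0}^{\mathrm{fin}}$, with all distances surjective and with a natural isomorphism $\eta$ from $\Pi\circ\Gamma$ to the inclusion functor.

\subsection*{Normalization}
Replace $\delta_{\Gamma(S)}$ by $\eta_S\circ\delta_{\Gamma(S)}$. By naturality of $\eta$ we then have $\Pi\Gamma(S)=S$ and $\Pi\Gamma(f)=f$; this is how the relations $\{\delta\le\alpha\}$ in Theorem~\ref{thm:D} are to be read. Next factor each space by $\theta_0$. By the triangle inequality the distance depends only on the $\theta_0$-classes, and morphisms pass to the quotients because $f(0)=0$. The values of the distance do not change, and each $\theta_\alpha$ contains $\theta_0$, so it is the preimage of the corresponding relation on the quotient. Hence surjectivity, the V-condition and permutability of $\theta_\alpha,\theta_{\alpha'}$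 are unaffected. So we may assume $\Gamma(S)=(X_S,\delta_S,S)$ and $\Gamma(f)=(f_*,f)$ with all $\delta_S$ separated.

\subsection*{Marked points}
The set $X_{\{0\}}$ is nonempty by surjectivity and is a single point by separation. The unique morphism $\{0\}\to S$ sends it to a point $*\in X_S$, and $f_**=*$ for every morphism $f$. Let $\mathbf 2=\{0,1\}$. By surjectivity there are $a,b\in X_{\mathbf 2}$ with $1=\delta_{\mathbf 2}(a,b)\le\delta_{\mathbf 2}(*,a)\vee\delta_{\mathbf 2}(*,b)$, so we can fix $x\in X_{\mathbf 2}$ with $\delta_{\mathbf 2}(*,x)=1$. For $s\in S\setminus\{0\}$ let $i_s\colon\mathbf 2\to S$ be the embedding with $i_s(1)=s$, and put $x_S(s)=(i_s)_*x$. Since $f\circ i_s=i_{f(s)}$ when $f(s)\ne0$, we obtain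
\begin{equation}\label{eq:marked}
\delta_S(*,x_S(s))=s,\qquad f_*x_S(s)=x_T(f(s))\quad\text{for }f\colon S\to T\text{ with }f(s)\neq0 .
\end{equation}

\begin{lemma}\label{lem:forced}
For $A=\{0,\alpha,\alpha',1\}$ as in Theorem~\ref{thm:D}, $\delta_A(x_A(\alpha),x_A(1))=1$.
\end{lemma}

\begin{proof}
Let $u$ be this distance. From $1=\delta_A(*,x_A(1))\le\alpha\vee u$ we get $u\in\{\alpha',1\}$. Let $k,k'\colon A\to M_3$ be the embeddings with $(\alpha,\alpha')\mapsto(a,b)$ and $(\alpha,\alpha')\mapsto(a,c)$; both send $1$ to $1$. By \eqref{eq:marked}, $k(u)=\delta_{M_3}(x_{M_3}(a),x_{M_3}(1))=k'(u)$. As $k(\alpha')=b\neq c=k'(\alpha')$, we have $u=1$.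
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Suppose $\Gamma$ is defined on all homomorphisms, and let $\pi\colon A\to\mathbf 2$ be the homomorphism with $\pi(\alpha)=1$ and $\pi(\alpha')=0$. By \eqref{eq:marked}, $\pi_*$ sends both $x_A(\alpha)$ and $x_A(1)$ to $x_{\mathbf 2}(1)$. Hence $\pi(\delta_A(x_A(\alpha),x_A(1)))=0$, whereas Lemma~\ref{lem:forced} gives $\pi(1)=1$ for this value.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:D}]
Suppose that $\theta_\alpha$ and $\theta_{\alpha'}$ permute on $X_A$. As $\delta_A(*,x_A(1))=1=\alpha\vee\alpha'$, the V-condition puts $(*,x_A(1))$ in $\theta_\alpha\vee\theta_{\alpha'}=\theta_\alpha\circ\theta_{\alpha'}$. So there is $z\in X_A$ with $\delta_A(*,z)\le\alpha$ and $\delta_A(z,x_A(1))\le\alpha'$. From $1\le\delta_A(*,z)\vee\alpha'$ we get $\delta_A(*,z)=\alpha$.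

Let $T$ be the face lattice of a square: the empty face $0$, the vertices $v_1,v_2,v_3,v_4$ in cyclic order, the edges $v_1\vee v_2$, $v_2\vee v_3$, $v_3\vee v_4$, $v_4\vee v_1$, and the whole square $1=v_1\vee v_3=v_2\vee v_4$. Let $f,g\colon A\to T$ be the embeddings with $(\alpha,\alpha')\mapsto(v_1,v_3)$ and $(\alpha,\alpha')\mapsto(v_2,v_4)$. Both send $1$ to $1$, so both $f_*$ and $g_*$ send $x_A(1)$ to $x_T(1)$ and $*$ to $*$. The triangle inequality through $*$ gives $\delta_T(f_*z,g_*z)\le v_1\vee v_2$, and through $x_T(1)$ it gives $\delta_T(f_*z,g_*z)\le v_3\vee v_4$ (Figure~\ref{fig:square}, left). Opposite edges have meet $0$, so $f_*z=g_*z$ by separation. Hence $v_1=\delta_T(*,f_*z)=\delta_T(*,g_*z)=v_2$, a contradiction.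
\end{proof}

\section{Gates}\label{sec:gates}

Suppose two $L$-spaces $X_1,X_2$ overlap in $W=X_1\cap X_2$ and are to be parts of one $L$-space. The distance from $x\in X_1$ to $y\in X_2$ must lie below each bound $\delta(x,w)\vee\delta(w,y)$, $w\in W$. In the proof of Theorem~\ref{thm:D} two such bounds are incomparable, and their meet is too small. If the set of bounds has a least element, that element is the natural choice. The following notion guarantees this.

\begin{definition}\label{def:gate}
Let $(X,\delta)$ be an $L$-space, $M\subseteq X$ and $a\in X$. A point $u\in M$ is a \emph{gate of $a$ in $M$} if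
\[
\delta(a,m)=\delta(a,u)\vee\delta(u,m)\qquad\text{for all }m\in M .
\]
A \emph{gate map of $X$ onto $M$} is a map $G\colon X\to M$ such that $Ga$ is a gate of $a$ in $M$ for every $a\in X$.
\end{definition}

\begin{lemma}\label{lem:gate}
Let $(X,\delta)$ be an $L$-space and $M\subseteq X$.
\begin{enumerate}
\item[(a)] The only gate in $M$ of a point $m\in M$ is $m$. So a gate map onto $M$ fixes $M$ pointwise.
\item[(b)] If $G$ is a gate map of $X$ onto $M$ and $G'$ is a gate map of $M$ onto $N\subseteq M$, then $G'G$ is a gate map of $X$ onto $N$.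
\item[(c)] Let $M=\{p,q\}$ and $\gamma=\delta(p,q)$. Then $p$ is a gate of $a$ in $M$ if and only if $\delta(a,q)\ge\gamma$. So a gate map of $X$ onto $\{p,q\}$ exists if and only if every $a\in X$ satisfies $\delta(a,p)\ge\gamma$ or $\delta(a,q)\ge\gamma$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The point $m$ is a gate of itself. If $u$ is a gate of $m$, then $0=\delta(m,m)\ge\delta(m,u)$, so $u=m$ by separation.

(b) Let $a\in X$, $n\in N$, $u=Ga$, $u'=G'u$. Using the gate property of $u$, of $u'$, and of $u$ again,
\[
\delta(a,n)=\delta(a,u)\vee\delta(u,n)=\delta(a,u)\vee\delta(u,u')\vee\delta(u',n)=\delta(a,u')\vee\delta(u',n).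
\]

(c) The gate identity for $u=p$ holds at $m=p$, and at $m=q$ it reads $\delta(a,q)=\delta(a,p)\vee\gamma$. This implies $\delta(a,q)\ge\gamma$. Conversely, if $\delta(a,q)\ge\gamma$, then $\delta(a,p)\le\delta(a,q)\vee\gamma=\delta(a,q)$, so $\delta(a,p)\vee\gamma\le\delta(a,q)\le\delta(a,p)\vee\gamma$.
\end{proof}

By (c), gates are not unique: if $\delta(a,p)\ge\gamma$ and $\delta(a,q)\ge\gamma$, both $p$ and $q$ are gates of $a$. Gate maps therefore have to be chosen, and the choices will be part of the recursive data.

\begin{lemma}\label{lem:least}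
Let $X_1,X_2$ be $L$-spaces whose distances, both written $\delta$, agree on $W=X_1\cap X_2$. Let $x\in X_1$, $y\in X_2$, and let $u$ be a gate of $x$ in $W$. Then $\delta(x,u)\vee\delta(u,y)$ is the least element of $\{\delta(x,w)\vee\delta(w,y):w\in W\}$.
\end{lemma}

\begin{proof}
For $w\in W$, the gate property and the triangle inequality in $X_2$ give
$\delta(x,w)\vee\delta(w,y)=\delta(x,u)\vee\delta(u,w)\vee\delta(w,y)\ge\delta(x,u)\vee\delta(u,y)$.
\end{proof}

\subsection*{The Boolean semilattice $A$ by hand}

The whole method is visible on $A=\{0,\alpha,\alpha',1\}$. Its proper subsemilattices are chains, for which the V-condition is automatic, so we use smaller spaces than the general construction will produce. For a chain $S$ take points $x_s$ $(s\in S)$, with $x_0=*$ and $\delta(x_s,x_t)=s\vee t$ for $s\ne t$. Gluing these spaces for all $S<A$ gives $M=\{*,x_\alpha,x_{\alpha'},x_1\}$ with $d(x_s,x_t)=s\vee t$ for $s\neq t$, in accordance with Lemma~\ref{lem:forced}. For an $A$-space the V-condition has one nontrivial instance: points at distance $1$ must be joined by an $(\alpha,\alpha')$-path.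 It fails in $M$, since $x_1$ is at distance $1$ from every other point.

A path from $*$ to $x_1$ must be added. The shortest candidate is one new point $z$ with $\delta(*,z)=\alpha$ and $\delta(z,x_1)=\alpha'$. By Lemma~\ref{lem:gate}(c), $z$ has no gate in $\{*,x_1\}$, and this is the configuration that the proof of Theorem~\ref{thm:D} rules out. Take instead a path of length three,
\[
E=\{p,z_1,z_2,q\},\qquad \delta(p,z_1)=\alpha,\quad\delta(z_1,z_2)=\alpha',\quad\delta(z_2,q)=\alpha,
\]
with the three remaining distances equal to $1$; each distance is the join of the steps between the two points. This is a V-$A$-space with $\delta(p,q)=1$. Since $\delta(z_1,q)=1=\delta(z_2,p)$, the map $z_1\mapsto p$, $z_2\mapsto q$ is a gate map onto $\{p,q\}$. Attach $E$ to $M$ by $p=*$, $q=x_1$, and measure the distance from $z_i$ to a point $m\in M$ through the gate; for instance $\delta(z_1,x_\alpha)=\alpha\vee d(*,x_\alpha)=\alpha$.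

The automorphism $\sigma$ of $A$ that exchanges $\alpha$ and $\alpha'$ must act. It has to fix $*$ and $x_1$ and to turn the steps $\alpha,\alpha',\alpha$ into $\alpha',\alpha,\alpha'$, and $E$ has no such symmetry. So we attach a second copy $\{p,z_1',z_2',q\}$ with steps $\alpha',\alpha,\alpha'$, let $\sigma$ exchange the two copies, and measure distances between the copies through the gates on both sides. Lemma~\ref{lem:attach} shows in general that this gives a distance. The resulting eight-point space $X_A$ is a V-$A$-space, since every point is joined to $*$ by an $(\alpha,\alpha')$-path.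

Now return to the face lattice $T$ of the square. The subsemilattices $f(A)$ and $g(A)$ meet in $\{0,1\}$, so the two copies of $X_A$ overlap in $\{*,x_1\}$. Every point of $X_A$ is at distance $1$ from $*$ or from $x_1$, hence has a gate in $\{*,x_1\}$, and Lemma~\ref{lem:least} applies. For example, the bounds for the distance from $f_*z_1$ to $g_*z_1$ are $v_1\vee v_2$ through $*$ and $1$ through $x_1$ (Figure~\ref{fig:square}, right), and the first is the least.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.05,font=\small]
\foreach \x/\y in {0/0,3/0,1.5/1,1.5/-1,5/0,9.2/0,6.3/1,7.9/1,6.3/-1,7.9/-1}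
  \fill (\x,\y) circle (1.6pt);
\draw (0,0)--node[above left]{$v_1$}(1.5,1)--node[above right]{$v_3$}(3,0);
\draw (0,0)--node[below left]{$v_2$}(1.5,-1)--node[below right]{$v_4$}(3,0);
\draw[dashed] (1.5,1)--(1.5,-1);
\node[left] at (0,0){$*$}; \node[right] at (3,0){$x_1$};
\draw (5,0)--node[above left]{$v_1$}(6.3,1)--node[above]{$v_3$}(7.9,1)--node[above right]{$v_1$}(9.2,0);
\draw (5,0)--node[below left]{$v_2$}(6.3,-1)--node[below]{$v_4$}(7.9,-1)--node[below right]{$v_2$}(9.2,0);
\draw[dashed] (6.3,1)--(6.3,-1);
\node[left] at (5,0){$*$}; \node[right] at (9.2,0){$x_1$};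
\end{tikzpicture}
\caption{Two paths from $*$ to $x_1$, with steps labeled by their distances in the face lattice of a square with vertices $v_1,v_2,v_3,v_4$, where $v_1\vee v_3=v_2\vee v_4=1$. Left: the dashed distance is bounded by the opposite edges $v_1\vee v_2$ and $v_3\vee v_4$, whose meet is $0$. Right: it is bounded by $v_1\vee v_2$ and by $1$, and can be taken to be $v_1\vee v_2$.}
\label{fig:square}
\end{figure}

In general a path is not enough. Over $M_3$, the path with steps $a,b,a$ has a step of distance $b\le a\vee c$ whose ends are joined by no $(a,c)$-path, so a new path is needed, which creates new demands of the same kind. To end with a finite space we need a finite piece $E$ that already satisfies the V-condition. This is where the Pudl\'ak--T\r{u}ma Theorem enters.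

\section{Finite V-spaces with a gate map onto two points}\label{sec:twopoint}

\begin{lemma}\label{lem:twopoint}
Let $L$ be a finite lattice and $\gamma\in L\setminus\{0\}$. There are a finite V-$L$-space $(E,\delta)$, points $p,q\in E$ with $\delta(p,q)=\gamma$, and a gate map $G$ of $E$ onto $\{p,q\}$.
\end{lemma}

If $\gamma\le\alpha\vee\beta$ implies $\gamma\le\alpha$ or $\gamma\le\beta$, then $E=\{p,q\}$ works; for $L=A$ and $\gamma=1$ the path of length three works. In general, a representation of $L$ by equivalence relations gives a V-space but no control over gates. By Lemma~\ref{lem:gate}(c) we must exclude points $a$ with $t=\delta(a,p)\not\ge\gamma$ and $t'=\delta(a,q)\not\ge\gamma$. The idea is to represent a larger lattice $K\supseteq L$ with a new element $e$ whose relation contains the pair $(p,q)$. Then $(a,q)$ lies in the relation of $(t\vee e)\wedge t'$, and if this element is below $t$, then $\delta(p,q)\le t$. Such an inequality holds for $e=(0,1)$ in $L\times\{0,1\}$; to force $e\le\gamma$ we remove the pairs $(a,0)$ with $a\ge\gamma$.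

\begin{proof}
\emph{The lattice $K$.} Let $K=\{(a,\varepsilon)\in L\times\{0,1\}:\gamma\le a\Rightarrow\varepsilon=1\}$, ordered componentwise. It contains $(1,1)$, and it contains $(0,0)$ as $\gamma\ne0$. It is closed under componentwise meets: if $(a,\varepsilon),(b,\varepsilon')\in K$ and $\gamma\le a\wedge b$, then $\varepsilon=\varepsilon'=1$. So $K$ is a finite lattice with componentwise meets. Put $\chi(a)=1$ if $\gamma\le a$ and $\chi(a)=0$ otherwise, and $\iota(a)=(a,\chi(a))\in K$. Then $\iota(0)=(0,0)$, $\iota(1)=(1,1)$, and $\iota$ preserves meets because $\chi$ does. It also preserves joins: $\iota(a\vee b)$ is an upper bound of $\iota(a),\iota(b)$, and if $(c,\varepsilon)\in K$ is another, then $c\ge a\vee b$, and $\chi(a\vee b)=1$ gives $\gamma\le c$, hence $\varepsilon=1$. Let $e=(0,1)\in K$. Then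
\begin{equation}\label{eq:K}
e\le\iota(\gamma),\qquad e\wedge\iota(t)=(0,0)\ \text{ if }\gamma\not\le t,\qquad (\iota(t)\vee e)\wedge\iota(t')\le\iota(t)\ \text{ if }\gamma\not\le t'.
\end{equation}
The first two statements follow from $\chi(\gamma)=1$ and $\chi(t)=0$. For the third, $\iota(t)\vee e=(t,1)$ because this componentwise join lies in $K$, and $(t,1)\wedge(t',0)=(t\wedge t',0)\le\iota(t)$.

\emph{The space $E$.} By the Pudl\'ak--T\r{u}ma Theorem \cite{PT} there is a lattice embedding $\vartheta\colon K\to\operatorname{Eq}(Y)$ with $Y$ finite. It need not preserve the bounds, so we cut $Y$ down. Write $0_K=(0,0)$ and $1_K=(1,1)$. Choose $(x,y)\in\vartheta(e)\setminus\vartheta(0_K)$, and let $B$ be the $\vartheta(1_K)$-class containing $x$ and $y$. Restriction to $B$ preserves intersections. It preserves the joins $\vartheta(k)\vee\vartheta(k')$, because a sequence that starts in $B$ and has steps in $\vartheta(k)\cup\vartheta(k')\subseteq\vartheta(1_K)$ stays in $B$. Let $E$ be the quotient of $B$ by the restriction of $\vartheta(0_K)$. The equivalence relations on $B$ that contain this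 restriction form a lattice isomorphic to $\operatorname{Eq}(E)$. We obtain a lattice homomorphism $\psi\colon K\to\operatorname{Eq}(E)$ with $\psi(0_K)$ the equality relation and $\psi(1_K)=E\times E$. The images $p,q$ of $x,y$ are distinct and $(p,q)\in\psi(e)$. The map $\psi\iota\colon L\to\operatorname{Eq}(E)$ preserves meets, joins and both bounds, so Proposition~\ref{prop:dict} gives a separated V-distance $\delta$ on $E$ with $\delta(a,b)\le t\iff(a,b)\in\psi\iota(t)$.

\emph{The distance $\delta(p,q)$.} From $e\le\iota(\gamma)$ we get $\delta(p,q)\le\gamma$. If $t=\delta(p,q)$ satisfied $\gamma\not\le t$, then $(p,q)\in\psi(e)\cap\psi\iota(t)=\psi(0_K)$ by \eqref{eq:K}, contrary to $p\ne q$. So $\delta(p,q)=\gamma$.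

\emph{Gates.} Let $a\in E$, $t=\delta(a,p)$, $t'=\delta(a,q)$, and suppose $\gamma\not\le t'$. From $(a,p)\in\psi\iota(t)$ and $(p,q)\in\psi(e)$ we get $(a,q)\in\psi(\iota(t)\vee e)$. Also $(a,q)\in\psi\iota(t')$, so $(a,q)\in\psi\iota(t)$ by \eqref{eq:K}. Hence $\gamma=\delta(p,q)\le\delta(p,a)\vee\delta(a,q)\le t$. Thus $\delta(a,p)\ge\gamma$ or $\delta(a,q)\ge\gamma$ for every $a$, and Lemma~\ref{lem:gate}(c) provides $G$.
\end{proof}

\section{Attaching}\label{sec:attach}

We now attach spaces as in Lemma~\ref{lem:twopoint} along pairs of points of a space $M$. One round of attaching already gives the V-condition: the way from a new point to anything outside its own piece passes through its gate, so it splits into three parts, each inside a single piece.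

\begin{lemma}\label{lem:attach}
Let $L$ be a finite lattice and $(M,d)$ a finite $L$-space. For $j$ in a finite set $J$, let $(E_j,\delta_j)$ be a finite V-$L$-space, $p_j\ne q_j$ points of $E_j$, $G_j$ a gate map of $E_j$ onto $\{p_j,q_j\}$, and $x_j\neq y_j$ points of $M$ with $d(x_j,y_j)=\delta_j(p_j,q_j)$. Let
\[
X=M\sqcup\bigsqcup_{j\in J}\bigl(E_j\setminus\{p_j,q_j\}\bigr),
\]
and view $E_j$ as a subset of $X$ by identifying $p_j=x_j$, $q_j=y_j$. Let $G\colon X\to M$ be the identity on $M$ and $G_j$ on $E_j$. Put $h(a)=\delta_j(a,Ga)$ for $a\in E_j$, $h=0$ on $M$, and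
\[
P(a,b)=h(a)\vee d(Ga,Gb)\vee h(b),\qquad
\rho(a,b)=\begin{cases}\delta_j(a,b)&\text{if }a,b\in E_j\text{ for some }j,\\ P(a,b)&\text{otherwise.}\end{cases}
\]
Then $(X,\rho)$ is a well-defined finite $L$-space, $\rho$ extends $d$ and every $\delta_j$, and $G$ is a gate map of $X$ onto $M$. If every pair of distinct points of $M$ is $\{x_j,y_j\}$ for some $j$, then $\rho$ is a V-distance.
\end{lemma}

\begin{proof}
\emph{Well-definedness and the gate property.} The maps $G$ and $h$ are well defined by Lemma~\ref{lem:gate}(a). The distances $d$ and $\delta_j$ agree on $E_j\cap M=\{x_j,y_j\}$. Hence for $a\in E_j$ and $m\in E_j\cap M$ the gate property of $G_j$ gives $\delta_j(a,m)=h(a)\vee d(Ga,m)=P(a,m)$. If $a,b\in E_i\cap E_j$ with $i\ne j$, then $a,b\in M$, so $\delta_i(a,b)=P(a,b)=\delta_j(a,b)$, and $\rho$ is well defined. Moreover,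
\begin{equation}\label{eq:toM}
\rho(a,m)=P(a,m)=h(a)\vee d(Ga,m)\qquad(a\in X,\ m\in M).
\end{equation}
For $a\in M$ this says that $\rho$ extends $d$; for $m=Ga$ it says $\rho(a,Ga)=h(a)$. So \eqref{eq:toM} is the gate identity for $G$. The function $\rho$ is symmetric, and $\rho(a,a)=0$ since $a$ lies in $M$ or in some $E_j$.

\emph{Separation.} Each $\delta_j$ is separated. If $P(a,b)=0$, then $h(a)=d(Ga,Gb)=h(b)=0$, so $a=Ga=Gb=b$.

\emph{Triangle inequality.} The triangle inequality for $d$ gives $P(a,c)\le P(a,b)\vee P(b,c)$. For $a,b\in E_j$ we have $\delta_j(a,b)\le\delta_j(a,Ga)\vee\delta_j(Ga,Gb)\vee\delta_j(Gb,b)=P(a,b)$, so $\rho\le P$. The inequality may be strict inside a piece, and we need the following compensation. For $a,b\in E_j$, $\delta_j(a,b)\vee h(b)\ge\delta_j(a,Gb)=h(a)\vee d(Ga,Gb)$. Since $h(b)\le P(b,c)$, for all $c\in X$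
\begin{equation}\label{eq:mixed}
P(a,c)\le h(a)\vee d(Ga,Gb)\vee d(Gb,Gc)\vee h(c)\le\delta_j(a,b)\vee P(b,c).
\end{equation}
Now fix $a,b,c$; we show $\rho(a,c)\le\rho(a,b)\vee\rho(b,c)$. If $\rho(a,b)=P(a,b)$ and $\rho(b,c)=P(b,c)$, use $\rho(a,c)\le P(a,c)$ and the inequality for $P$. If $a,b\in E_j$ and $\rho(b,c)=P(b,c)$, use \eqref{eq:mixed}; if $b,c\in E_j$ and $\rho(a,b)=P(a,b)$, use \eqref{eq:mixed} with $a$ and $c$ exchanged. In the remaining case $a,b\in E_j$ and $b,c\in E_i$. For $i=j$ this is the triangle inequality in $E_j$. For $i\neq j$ we have $b\in M$, and by \eqref{eq:toM} we are in the first case.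

\emph{V-condition.} Let $\rho(a,b)\le\alpha\vee\beta$. If $a,b$ lie in one $E_j$, there is an $(\alpha,\beta)$-path in $E_j$. Otherwise $\rho(a,b)=P(a,b)$, so $\rho(a,Ga)$, $\rho(Ga,Gb)$ and $\rho(Gb,b)$ are all $\le\alpha\vee\beta$. Each of these three pairs consists of equal points or lies in a single $E_j$; for $(Ga,Gb)$ this is the assumption on pairs of points of $M$. Concatenate the three paths.
\end{proof}

\section{The recursion}\label{sec:recursion}

To glue the spaces $X_S$, $S<T$, we need gates from $X_R$ into $X_{R\cap S}$. A point may lie in several $X_R$, and gates are not unique, so the gate maps must be compatible with the inclusions; this is condition (R5) below. It says that for a point of $X_R$, the chosen gate in $X_S$ lies in $X_{R\cap S}$ and is computed inside $X_R$. For an isomorphism $f\colon T\to T'$ and $S\le T$, let $f|_S\colon S\to f(S)$ be the restricted isomorphism.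

\begin{proposition}\label{prop:rec}
One can assign to every finite semilattice $T$ a pair $(X_T,\delta_T)$, to every isomorphism $f\colon T\to T'$ of finite semilattices a map $f_*\colon X_T\to X_{T'}$, and to every pair $S\le T$ maps $\iota^T_S\colon X_S\to X_T$ and $g^T_S\colon X_T\to X_S$, such that the following hold.
\begin{enumerate}
\item[(R1)] $(X_T,\delta_T)$ is a finite V-$T$-space and $\delta_T$ is surjective.
\item[(R2)] $\delta_{T'}(f_*x,f_*y)=f(\delta_T(x,y))$, $(f'f)_*=f'_*f_*$ and $\mathrm{id}_*=\mathrm{id}$.
\item[(R3)] $\delta_T(\iota^T_Sx,\iota^T_Sy)=\delta_S(x,y)$, $\iota^T_T=\mathrm{id}$, and $\iota^T_S\iota^S_R=\iota^T_R$ for $R\le S\le T$.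
\item[(R4)] $\iota^T_Sg^T_S$ is a gate map of $X_T$ onto $\iota^T_S(X_S)$, and $g^T_T=\mathrm{id}$.
\item[(R5)] $g^T_S\,\iota^T_R=\iota^S_{R\cap S}\,g^R_{R\cap S}$ for $R,S\le T$.
\item[(R6)] $f_*\,\iota^T_S=\iota^{T'}_{f(S)}\,(f|_S)_*$ and $(f|_S)_*\,g^T_S=g^{T'}_{f(S)}\,f_*$ for $S\le T$.
\end{enumerate}
\end{proposition}

We note some consequences. Each $f_*$ is a bijection by (R2), and each $\iota^T_S$ is injective by (R3) and separation. By (R5) with $R=S$, $g^T_S\iota^T_S=\mathrm{id}$. Also
\begin{equation}\label{eq:cap}
\iota^T_R(X_R)\cap\iota^T_S(X_S)=\iota^T_{R\cap S}(X_{R\cap S})\qquad(R,S\le T).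
\end{equation}
Indeed, $\supseteq$ follows from (R3); and if $\iota^T_Rx=\iota^T_Sy$, then applying $g^T_S$ gives $y=\iota^S_{R\cap S}g^R_{R\cap S}x$, so $\iota^T_Sy=\iota^T_{R\cap S}(g^R_{R\cap S}x)$. Finally, once $\iota^T_T=g^T_T=\mathrm{id}$, conditions (R4) and (R6) hold for $S=T$, and (R5) holds for $R=T$ (both sides are $g^T_S$) and for $S=T$ (both sides are $\iota^T_R$); these cases need no further mention.

\begin{proof}[Proof of Proposition~\ref{prop:rec}]
Fix a countable family $\mathcal R$ containing exactly one finite semilattice of each isomorphism type. For $L\in\mathcal R$ and $\gamma\in L\setminus\{0\}$ fix $(E_{L,\gamma},\delta_{L,\gamma},p,q,G_{L,\gamma})$ as in Lemma~\ref{lem:twopoint}. No further choice is made: the data for $T$ are defined from $T$ and the data for its proper subsemilattices, and $f_*$ is defined from $f$ and the $(f|_S)_*$. So the recursion on $n=|T|$ runs over all finite semilattices at once.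

\medskip\noindent\textbf{Base: $n\le2$.}
If $|T|=1$, let $X_T=\{0\}$. If $T=\{0_T,t\}$, let $X_T=\{0,1\}$ with $\delta_T(0,1)=t$. Let every $f_*$ be the identity map, $\iota^T_{\{0_T\}}$ the inclusion and $g^T_{\{0_T\}}$ the constant map. Then (R1) holds since $T$ is a chain and all its elements are values. An isomorphism of two-element semilattices sends $t$ to $t'$, which gives (R2); (R3) and (R6) hold because all maps involved are identities, inclusions of $\{0\}$, or maps onto $\{0\}$. A map onto a one-point subset is a gate map, which gives (R4). The remaining case of (R5) is $R=S=\{0_T\}$, where both sides are the identity of $\{0\}$. (The case $n=2$ is treated separately because the step below would produce a single point and violate surjectivity.)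

\medskip\noindent\textbf{Step.} Let $n\ge3$, assume the data and (R1)--(R6) for semilattices with fewer than $n$ elements, and let $|T|=n$. The letters $Q,R,R',S,S'$ denote proper subsemilattices of $T$.

\medskip\noindent\emph{(i) The set $M_T$.}
On the disjoint union of the sets $X_S$, $S<T$, put $(S,x)\sim(R,y)$ if there is $z\in X_{S\cap R}$ with $x=\iota^S_{S\cap R}z$ and $y=\iota^R_{S\cap R}z$. This relation is reflexive and symmetric. For transitivity let $(S,x)\sim(R,y)\sim(Q,w)$, witnessed by $z\in X_{S\cap R}$ and $z'\in X_{R\cap Q}$, and put $N=S\cap R\cap Q$. Then $y=\iota^R_{S\cap R}z=\iota^R_{R\cap Q}z'$, so by \eqref{eq:cap} in $R$ there is $v\in X_N$ with $y=\iota^R_Nv$. Since $\iota^R_N=\iota^R_{S\cap R}\iota^{S\cap R}_N=\iota^R_{R\cap Q}\iota^{R\cap Q}_N$, injectivity gives $z=\iota^{S\cap R}_Nv$ and $z'=\iota^{R\cap Q}_Nv$. Hence $x=\iota^S_Nv$ and $w=\iota^Q_Nv$, and $\iota^{S\cap Q}_Nv$ witnesses $(S,x)\sim(Q,w)$.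

Let $M_T$ be the quotient, a finite set. If $(S,x)\sim(S,x')$ then $x=x'$, so $X_S$ injects into $M_T$. For $R\le S$ we have $(S,\iota^S_Rx)\sim(R,x)$, so these injections are compatible with the maps $\iota^S_R$. We treat all of them as inclusions. Then $M_T=\bigcup_{S<T}X_S$, and $X_R\cap X_S=X_{R\cap S}$ by the definition of $\sim$. If $u,v\in X_R\cap X_{R'}$, their distances in $X_R$, $X_{R\cap R'}$, $X_{R'}$ agree by (R3); for $u,v$ in a common $X_R$ write $\delta(u,v)\in T$ for this value.

\medskip\noindent\emph{(ii) The maps $g_S\colon M_T\to X_S$.}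
For $m\in X_R$ put $g_S(m)=g^R_{R\cap S}(m)$. If also $m\in X_{R'}$, then $m\in X_{R\cap R'}$, and (R5) in $R$ (for $R\cap R'$ and $R\cap S$) and in $R'$ (for $R\cap R'$ and $R'\cap S$) shows that both candidates equal $g^{R\cap R'}_{R\cap R'\cap S}(m)$. So $g_S$ is well defined, and by (R4) in $R$,
\begin{equation}\label{eq:gS}
\text{for }m\in X_R\text{, the point } g_Sm \text{ lies in }X_{R\cap S}\text{ and is a gate of $m$ in }X_{R\cap S}.
\end{equation}

\medskip\noindent\emph{(iii) The distance on $M_T$.}
Let $x\in X_R$ and $y\in X_S$. By \eqref{eq:gS} and Lemma~\ref{lem:least}, applied from both sides, the set $\{\delta(x,w)\vee\delta(w,y):w\in X_{R\cap S}\}$ has a least element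
\begin{equation}\label{eq:d}
d_{R,S}(x,y)=\delta(x,g_Sx)\vee\delta(g_Sx,y)=\delta(x,g_Ry)\vee\delta(g_Ry,y).
\end{equation}
The first expression does not involve $R$ and the second does not involve $S$. So if also $x\in X_{R'}$ and $y\in X_{S'}$, then $d_{R,S}(x,y)=d_{R',S}(x,y)=d_{R',S'}(x,y)$; call the common value $d(x,y)$. It is symmetric in $x,y$. It extends $\delta$: take $R=S$, where $g_Sx=x$. If $d(x,y)=0$, then $x=g_Sx=y$.

For the triangle inequality let $x\in X_R$, $y\in X_S$, $z\in X_Q$. Passing through $X_S$ leads from $x$ to $u=g_Sx\in X_{R\cap S}$ and from $z$ to $v=g_Sz\in X_{Q\cap S}$, and we need a point of $X_{R\cap Q}$ between $u$ and $v$. Let $k=g_Qu$. By \eqref{eq:gS} for $u\in X_{R\cap S}$ we have $k\in X_{R\cap S\cap Q}$, and by \eqref{eq:gS} for $u\in X_S$ the point $k$ is a gate of $u$ in $X_{S\cap Q}\ni v$. So $\delta(u,v)=\delta(u,k)\vee\delta(k,v)$, and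
\begin{align*}
d(x,y)\vee d(y,z)&=\delta(x,u)\vee\delta(u,y)\vee\delta(y,v)\vee\delta(v,z)\\
&\ge\delta(x,u)\vee\delta(u,v)\vee\delta(v,z)\\
&=\delta(x,u)\vee\delta(u,k)\vee\delta(k,v)\vee\delta(v,z)\\
&\ge\delta(x,k)\vee\delta(k,z)\ \ge\ d(x,z).
\end{align*}
The first inequality is the triangle inequality in $X_S$, the second uses it in $X_R\ni x,u,k$ and in $X_Q\ni k,v,z$, and the last holds because $k\in X_{R\cap Q}$. Thus $(M_T,d)$ is a finite $T$-space, and the first expression in \eqref{eq:d} says that $g_S$ is a gate map of $M_T$ onto $X_S$.

\medskip\noindent\emph{(iv) Isomorphisms on $M_T$.}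
For an isomorphism $f\colon T\to T'$ put $f_*m=(f|_S)_*m$ for $m\in X_S$. If $z$ witnesses $(S,x)\sim(R,y)$, then by (R6) in $S$ and in $R$, and since $f(S\cap R)=f(S)\cap f(R)$, the point $(f|_{S\cap R})_*z$ witnesses $(f(S),(f|_S)_*x)\sim(f(R),(f|_R)_*y)$. So $f_*\colon M_T\to M_{T'}$ is well defined. By (R2) it is functorial in $f$, hence bijective, and $\delta(f_*u,f_*v)=f(\delta(u,v))$ for $u,v$ in a common $X_S$. For $m\in X_R$, (R6) in $R$ gives
\begin{equation}\label{eq:eqg}
f_*g_Sm=(f|_{R\cap S})_*\,g^R_{R\cap S}m=g^{f(R)}_{f(R)\cap f(S)}\,(f|_R)_*m=g_{f(S)}f_*m .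
\end{equation}
With \eqref{eq:d} this yields $d(f_*m,f_*m')=f(d(m,m'))$ for all $m,m'\in M_T$.

\medskip\noindent\emph{(v) The space $X_T$.}
We attach a space from Lemma~\ref{lem:twopoint} along every pair of points of $M_T$. An automorphism of $T$ may fix or exchange the two points, while the attached space need not have a matching symmetry. As in the example of $A$, we therefore attach enough copies that each nontrivial automorphism moves every copy to a different one. Let $L\in\mathcal R$ be isomorphic to $T$ and let
\[
J_T=\{(\varepsilon,x,y):\ \varepsilon\colon L\to T\text{ an isomorphism},\ x,y\in M_T,\ x\ne y\},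
\]
a finite set. For $j=(\varepsilon,x,y)$ put $\gamma_j=\varepsilon^{-1}(d(x,y))\neq0$, and let $E_j$ be the copy $\{j\}\times E_{L,\gamma_j}$ of $E_{L,\gamma_j}$, with the $T$-valued distance $\varepsilon\circ\delta_{L,\gamma_j}$ and with the copies of $p,q,G_{L,\gamma_j}$. As $\varepsilon$ is an isomorphism, $E_j$ is a V-$T$-space with a gate map onto $\{p,q\}$, and $p,q$ are at distance $d(x,y)$. Put $x_j=x$, $y_j=y$. Every pair of distinct points of $M_T$ occurs, so Lemma~\ref{lem:attach} gives a finite V-$T$-space $(X_T,\delta_T)$ containing $(M_T,d)$ and a gate map $G$ of $X_T$ onto $M_T$. For $S<T$ let $\iota^T_S$ be the inclusion $X_S\subseteq M_T\subseteq X_T$ and $g^T_S=g_S\circ G$; let $\iota^T_T=g^T_T=\mathrm{id}$.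

Let $f\colon T\to T'$ be an isomorphism. The map $j=(\varepsilon,x,y)\mapsto fj=(f\varepsilon,f_*x,f_*y)$ is a bijection $J_T\to J_{T'}$, functorial in $f$, and $\gamma_{fj}=(f\varepsilon)^{-1}f(d(x,y))=\gamma_j$ by (iv). So $E_j$ and $E_{fj}$ are copies of the same space. Extend $f_*$ to $X_T$ by sending $(j,a)\in E_j$ to $(fj,a)\in E_{fj}$; on $p=x$ and $q=y$ this agrees with the map of (iv).

\medskip\noindent\emph{(vi) Verification.}

(R1) It remains to prove surjectivity. The value $0$ is attained since $X_{\{0\}}\neq\emptyset$. If $t\in T\setminus\{0\}$, then $\{0,t\}<T$ because $n\ge3$, so $t$ is a value of $\delta_{\{0,t\}}$, hence of $\delta_T$.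

(R2) Functoriality holds on $M_T$ and for the index maps, hence on $X_T$; so $f_*$ is a bijection with $f_*(E_j)=E_{fj}$. On $E_j$ and $E_{fj}$ the distances are $\varepsilon\circ\delta_{L,\gamma_j}$ and $f\varepsilon\circ\delta_{L,\gamma_j}$, so $\delta_{T'}(f_*a,f_*b)=f(\delta_T(a,b))$ for $a,b\in E_j$. We have $Gf_*=f_*G$, because $G$ is the identity on $M_T$ and $M_{T'}$ and is the copy of $G_{L,\gamma_j}$ on $E_j$ and $E_{fj}$. Consequently $h(f_*a)=f(h(a))$ and, by (iv), $P(f_*a,f_*b)=f(P(a,b))$, in the notation of Lemma~\ref{lem:attach}. If $a,b$ lie in no common copy, neither do $f_*a,f_*b$, and both distances are given by $P$.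

(R3) The distance $\delta_T$ extends $d$, which extends each $\delta_S$; the inclusions compose correctly by (i).

(R4) The map $g_SG$ is a composite of gate maps; apply Lemma~\ref{lem:gate}(b).

(R5) If $R,S<T$ and $x\in X_R$, then $Gx=x$, so $g^T_Sx=g_Sx=g^R_{R\cap S}x$.

(R6) The first relation is the definition of $f_*$ on $X_S\subseteq M_T$. For the second, \eqref{eq:eqg} gives $f_*g_SG=g_{f(S)}f_*G=g_{f(S)}Gf_*$.
\end{proof}

Finiteness of $T$ is used three times: the recursion on $|T|$ is well founded, there are finitely many subsemilattices and isomorphisms $\varepsilon$, and Lemma~\ref{lem:twopoint} needs a finite lattice. The gate maps have now done their work; the functor itself is built from the maps $f_*$ and $\iota^T_S$.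

\section{The functor}\label{sec:functor}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
For an embedding $f\colon S\to T$ of finite semilattices let $f^\circ\colon S\to f(S)$ be the induced isomorphism, and put $f_*=\iota^T_{f(S)}\circ f^\circ_*$. For an isomorphism this is the map of Proposition~\ref{prop:rec}, for an inclusion it is $\iota^T_S$, and $\mathrm{id}_*=\mathrm{id}$. This factorization is the place where injectivity of $f$ is used. By (R2) and (R3), $\delta_T(f_*x,f_*y)=f(\delta_S(x,y))$. If $k\colon T\to U$ is another embedding, then (R6) for the isomorphism $k^\circ$, followed by (R3) and (R2), gives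
\[
k_*f_*=\iota^U_{k(T)}\,k^\circ_*\,\iota^T_{f(S)}\,f^\circ_*
=\iota^U_{k(T)}\,\iota^{k(T)}_{kf(S)}\,(k^\circ|_{f(S)})_*\,f^\circ_*
=\iota^U_{kf(S)}\,(kf)^\circ_*=(kf)_* .
\]
So $\Gamma(S)=(X_S,\delta_S,S)$ and $\Gamma(f)=(f_*,f)$ define a functor to $\mathbf{Metr}^{\mathrm{fin}}$, and $\Pi\circ\Gamma$ is the inclusion functor. By (R1) each $\delta_S$ is a separated surjective V-distance.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
The subsemilattice generated by $n$ elements consists of the joins of their subsets, so it is finite. Hence every semilattice $S$ is the directed union of its finite subsemilattices. Let $\bar X_S$ be the direct limit of the sets $X_F$, for finite $F\le S$, along the injective maps $\iota^{F'}_F$: its elements are classes $[F,x]$ with $x\in X_F$, and $[F,x]=[F',x']$ if and only if $\iota^H_Fx=\iota^H_{F'}x'$ for some finite $H\le S$ containing $F$ and $F'$. Each $X_F$ injects into $\bar X_S$, and $\bar X_S$ is the directed union of these copies. Any two points lie in a common $X_F$, and by (R3) the value $\bar\delta_S([F,x],[F,y])=\delta_F(x,y)\in S$ does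 not depend on $F$. The axioms of a separated distance involve at most three points, so they hold in $\bar X_S$. Each $s\in S$ is a value of $\delta_{\{0,s\}}$, which gives surjectivity. If $\bar\delta_S(u,v)\le\alpha\vee\beta$, choose a finite $F\le S$ with $\alpha,\beta\in F$ and $u,v\in X_F$; an $(\alpha,\beta)$-path exists in $X_F$ by (R1).

For an embedding $f\colon S\to T$ put $f_*[F,x]=[f(F),(f|_F)_*x]$. This is well defined by (R6), and by (R2) it is functorial in $f$ and satisfies $\bar\delta_T(f_*u,f_*v)=f(\bar\delta_S(u,v))$. So $S\mapsto(\bar X_S,\bar\delta_S,S)$, $f\mapsto(f_*,f)$ is a functor whose composite with $\Pi$ is the inclusion. If $S$ is finite, it is the largest index, so $x\mapsto[S,x]$ is a distance-preserving bijection $X_S\to\bar X_S$. It is natural in $S$, since for $f\colon S\to T$ with $T$ finite, $f_*[S,x]=[f(S),f^\circ_*x]=[T,\iota^T_{f(S)}f^\circ_*x]$.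
\end{proof}

\begin{thebibliography}{9}

\bibitem{GW}
Pierre Gillibert and Friedrich Wehrung,
\emph{From objects to diagrams for ranges of functors},
arXiv:1003.4850 (2010).

\bibitem{PT}
P.~Pudl\'ak and J.~T\r{u}ma,
\emph{Every finite lattice can be embedded in a finite partition lattice},
Algebra Universalis \textbf{10} (1980), 74--95.

\end{thebibliography}
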